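
\newtheorem*{theoremA}{Theorem A}
\newtheorem*{theoremB}{Theorem B}
\newtheorem*{question}{Question}
\newtheorem{lemma}{Lemma}[section]
\newtheorem{proposition}[lemma]{Proposition}
\theoremstyle{definition}
\newtheorem{example}[lemma]{Example}
\newtheorem{definition}[lemma]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[lemma]{Remark}
\numberwithin{equation}{section}

\title{Hyperk\"ahler structures on multiplicity free\\ Hamiltonian torus manifolds}


\begin{abstract}
Let $X$ be a Stein manifold with a multiplicity free Hamiltonian action of a complex torus of rank $n$. Losev asked whether the holomorphic symplectic form of $X$ is always part of a hyperk\"ahler structure for which the compact torus acts in a hyperhamiltonian way, with the prescribed holomorphic moment map. We show that the answer is negative for every $n\ge 2$: on the Stein manifold $(\mathbb C^\times)^{n+2}\times\mathbb C^{n-2}$ we exhibit a family of multiplicity free Hamiltonian actions, with parameter $b\in\mathbb C$, for which such a hyperk\"ahler structure exists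 if and only if $b=0$. For $n=1$ we show that it always exists. The obstruction is a period over a two-torus; that it must vanish follows from positivity, through the extension of superharmonic functions across polar sets and a finite-propagation estimate for a positive semidefinite matrix of measures.
\end{abstract}

\section{The question and the answer}

\subsection{Definitions}

Let $T\cong(S^1)^n$ be a compact torus with Lie algebra $\mathfrak t$, and let $T_{\mathbb C}\cong(\mathbb C^\times)^n$ be its complexification, with Lie algebra $\mathfrak t_{\mathbb C}=\mathfrak t\otimes\mathbb C$. For an action on a manifold $X$ and an element $\xi$ of the Lie algebra, $\xi_*x$ is the velocity vector at $x$; we also write $\xi$ for the vector field $x\mapsto\xi_*x$. Manifolds are connected (otherwise one argues on each component, which is stable under $T_{\mathbb C}$), and repeated indices are summed.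

A \emph{Hamiltonian $T_{\mathbb C}$-manifold} is a complex manifold $X$ with a holomorphic symplectic form $\omega$, a holomorphic action of $T_{\mathbb C}$ preserving $\omega$, and a \emph{moment map}, that is, a holomorphic $T_{\mathbb C}$-equivariant map $\mu:X\to\mathfrak t_{\mathbb C}^*$ with
\[
\langle d_x\mu(v),\xi\rangle=\omega(\xi_*x,v)\qquad (x\in X,\ v\in T_xX,\ \xi\in\mathfrak t_{\mathbb C}).
\]
It is \emph{multiplicity free} (MF) if a general $T_{\mathbb C}$-orbit is a lagrangian submanifold, and \emph{Stein} if $X$ is a Stein manifold.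

On the real side, an action of $T$ preserving a real symplectic form $\omega_A$ is \emph{Hamiltonian} for $\omega_A$ if there is a $T$-equivariant map $\mu_A:X\to\mathfrak t^*$ whose components with respect to a basis of $\mathfrak t$ pairwise Poisson-commute and which satisfies $\langle d_x\mu_A(v),\xi\rangle=\omega_A(\xi_*x,v)$ for $\xi\in\mathfrak t$. As $T$ is abelian, equivariance means that $\mu_A$ is $T$-invariant. The Poisson-commutation is then automatic, because $\omega_A(\xi_i,\xi_j)=d\langle\mu_A,\xi_i\rangle(\xi_j)=0$.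

A \emph{hyperk\"ahler structure} on $X$ is a quadruple $(q,I,J,K)$, where $q$ is a Riemannian metric and $I,J,K$ are complex structures with $IJ=K$, $JK=I$, $KI=J$, such that the three $2$-forms
\[
\omega_A(u,v)=q(Au,v),\qquad A=I,J,K,
\]
are symplectic. Completeness of $q$ is not required. An action of $T$ preserving the structure is \emph{hyperhamiltonian} if it is Hamiltonian for each of $\omega_I,\omega_J,\omega_K$; the moment maps are $\mu_I,\mu_J,\mu_K$. For $\xi\in\mathfrak t$ put $\langle\operatorname{Re}\mu,\xi\rangle=\operatorname{Re}\langle\mu,\xi\rangle$ and $\langle\operatorname{Im}\mu,\xi\rangle=\operatorname{Im}\langle\mu,\xi\rangle$.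

\begin{question}[Losev \cite{Losev}]
Let $X$ be an MF Hamiltonian Stein $T_{\mathbb C}$-manifold with symplectic form $\omega$ and moment map $\mu$. Is there a hyperk\"ahler structure $(q,I,J,K)$ on $X$ such that
\begin{enumerate}
\item $I$ is the given complex structure;
\item $\omega_J=\operatorname{Re}\omega$ and $\omega_K=\operatorname{Im}\omega$;
\item the action of $T$ is hyperhamiltonian, with $\mu_J=\operatorname{Re}\mu$ and $\mu_K=\operatorname{Im}\mu$?
\end{enumerate}
\end{question}

Two of the three symplectic forms are thus prescribed, $\omega_J+i\omega_K=\omega$, and one looks for a third one, the K\"ahler form $\omega_I$, with a moment map of its own.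

\subsection{The simplest cases}

\begin{example}\label{ex:flat}
Let $X=T_{\mathbb C}\times\mathbb C^n$ with coordinates $(t,z)$, where $T_{\mathbb C}$ multiplies the first factor, let $\omega_0=-i\sum_j\frac{dt_j}{t_j}\wedge dz_j$, and let $\xi_j\in\mathfrak t$ generate $t_j\mapsto e^{i\varphi}t_j$. The field $\xi_j$ is $it_j\partial_{t_j}$, so $\omega_0(\xi_j,\cdot)=dz_j$ and $\langle\mu,\xi_j\rangle=z_j$. Write $\log t_j=u_j+iv_j$, $z_j=x_j+iy_j$, and take $q=\sum_j(du_j^2+dv_j^2+dx_j^2+dy_j^2)$ and
\[
J\partial_{v_j}=\partial_{x_j},\quad J\partial_{u_j}=\partial_{y_j},\quad K\partial_{v_j}=\partial_{y_j},\quad K\partial_{u_j}=-\partial_{x_j},\qquad J^2=K^2=-1 .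
\]
Since $I\partial_{u_j}=\partial_{v_j}$ and $I\partial_{x_j}=\partial_{y_j}$, we get
$IJ\partial_{v_j}=\partial_{y_j}$, $IJ\partial_{u_j}=-\partial_{x_j}$, $IJ\partial_{x_j}=-I\partial_{v_j}=\partial_{u_j}$, $IJ\partial_{y_j}=-I\partial_{u_j}=-\partial_{v_j}$, that is, $IJ=K$. (In general $IJ=K$ and $I^2=J^2=K^2=-1$ give $IJIJ=-1$, hence $JK=JIJ=I$, hence $K=-JI$ and $KI=J$.) Moreover
\[
\omega_J+i\omega_K=\sum_j(dv_j\wedge dx_j+du_j\wedge dy_j)+i\sum_j(dv_j\wedge dy_j-du_j\wedge dx_j)=\sum_j(dv_j-i\,du_j)\wedge dz_j=\omega_0,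
\]
and $\omega_I=\sum_j(du_j\wedge dv_j+dx_j\wedge dy_j)$ has the moment map $\langle\mu_I,\xi_j\rangle=-u_j$. So 1--3 hold, with $\mu_J=\operatorname{Re}\mu$ and $\mu_K=\operatorname{Im}\mu$.
\end{example}

\begin{example}\label{ex:C2}
Let $n=1$ and $X=\mathbb C^2$ with coordinates $(w_1,w_2)$, action $(tw_1,t^{-1}w_2)$ and $\omega=dw_1\wedge dw_2$. The field $\xi=(iw_1,-iw_2)$ gives $\omega(\xi,\cdot)=iw_1\,dw_2+iw_2\,dw_1$, so $\langle\mu,\xi\rangle=iw_1w_2$. Let $q=|dw_1|^2+|dw_2|^2$, and on tangent vectors $u=(u_1,u_2)\in\mathbb C^2$ let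
\[
Ju=(-\bar u_2,\bar u_1),\qquad Ku=IJu=(-i\bar u_2,i\bar u_1).
\]
Then $J^2=-1$, and $J$ is antilinear, so $JI=-IJ$ and $K^2=-1$. From $q(u,v)=\operatorname{Re}(u_1\bar v_1+u_2\bar v_2)$ we get $\omega_J(u,v)=\operatorname{Re}(u_1v_2-u_2v_1)$ and $\omega_K(u,v)=\operatorname{Im}(u_1v_2-u_2v_1)$, that is, $\omega_J+i\omega_K=\omega$. In polar coordinates one sees that $\omega_I(\xi,\cdot)=d\,\tfrac12(|w_2|^2-|w_1|^2)$. So 1--3 hold with $\langle\mu_I,\xi\rangle=\frac12(|w_2|^2-|w_1|^2)$.
\end{example}

For $n=1$ the answer to the Question is always positive (Theorem~B). For $n\ge2$ it can be negative (Theorem~A), although in our examples there is no obstruction locally over the base, as we see next, and although $q$ need not be complete.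

\subsection{The manifolds $X_b$ and the results}

Let $n\ge2$, $b\in\mathbb C$, $\zeta_\pm=z_1\pm iz_2$ on $\mathbb C^n$, and
\[
Y=\{z\in\mathbb C^n:\zeta_+\zeta_-\neq0\},\qquad X_b=T_{\mathbb C}\times Y,\qquad
\omega_b=-i\sum_j\frac{dt_j}{t_j}\wedge dz_j+\beta,\qquad \beta=b\,\frac{d\zeta_+\wedge d\zeta_-}{\zeta_+\zeta_-},
\]
with $T_{\mathbb C}$ multiplying the first factor and $\langle\mu,\xi_j\rangle=z_j$, where $\xi_j$ is as in Example~\ref{ex:flat}.

\emph{This is an MF Hamiltonian Stein manifold.} As a manifold $X_b\cong(\mathbb C^\times)^{n+2}\times\mathbb C^{n-2}$, which is Stein (and affine algebraic). The form $\omega_b$ is closed and invariant; in the coframe $(dt_j/t_j,dz_j)$ its matrix is $\bigl(\begin{smallmatrix}0&-iE\\ iE&*\end{smallmatrix}\bigr)$ with $E$ the identity, so it is nondegenerate. As $\beta(\xi_j,\cdot)=0$, we have $\omega_b(\xi_j,\cdot)=dz_j$. The map $\mu$ is invariant, and $\omega_b$ vanishes on each orbit $T_{\mathbb C}\times\{z\}$, which has half the dimension of $X_b$.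

\begin{theoremA}
Let $n\ge2$. The manifold $X_b$ admits a hyperk\"ahler structure with properties \textup{1--3} if and only if $b=0$. Hence for every $n\ge2$ the answer to the Question is negative.
\end{theoremA}

\begin{theoremB}
If $n=1$, every MF Hamiltonian Stein $T_{\mathbb C}$-manifold admits a hyperk\"ahler structure with properties \textup{1--3}.
\end{theoremB}

The ``if'' part of Theorem~A is Example~\ref{ex:flat}, restricted to $T_{\mathbb C}\times Y$. Two observations say what the parameter $b$ measures. We have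
\begin{equation}\label{eq:g}
\beta=-2ig\,dz_1\wedge dz_2,\qquad g=\frac b{\zeta_+\zeta_-},\qquad g\,dz_1\wedge dz_2=\frac{ib}2\,\frac{d\zeta_+}{\zeta_+}\wedge\frac{d\zeta_-}{\zeta_-},
\end{equation}
because $d\zeta_+\wedge d\zeta_-=-2i\,dz_1\wedge dz_2$.

\emph{Locally over $Y$ the twist $b$ is invisible.} The holomorphic $2$-form $g\,dz_1\wedge dz_2$ is closed. Over a ball $U\subset Y$ it is $d(A_jdz_j)$ with holomorphic $A_j$, that is,
\begin{equation}\label{eq:A}
\partial_{z_k}A_j-\partial_{z_j}A_k=g_{kj},\qquad g_{12}=-g_{21}=g,\quad g_{kj}=0\ \text{otherwise}.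
\end{equation}
In the coordinates $t_j'=t_je^{2A_j}$ we have
\[
-i\sum_j\frac{dt_j'}{t_j'}\wedge dz_j=-i\sum_j\frac{dt_j}{t_j}\wedge dz_j-2ig\,dz_1\wedge dz_2=\omega_b .
\]
So $X_b$ is isomorphic to $X_0$ over $U$, and the hyperk\"ahler structure exists there.

\emph{Globally, $b$ is a period.} As $\frac{dt_j}{t_j}\wedge dz_j=-d\bigl(z_j\frac{dt_j}{t_j}\bigr)$, the class $[\omega_b]$ is the class of $\beta$, whose integral over the torus $\{|\zeta_+|=|\zeta_-|=1,\ z_3=\dots=z_n=0\}$ is $b(2\pi i)^2$. So $\omega_b$ is exact if and only if $b=0$. Exactness of $\omega$ is not a necessary condition in general: $X=\{xy=z^2-1\}\subset\mathbb C^3$ with $t(x,y,z)=(tx,t^{-1}y,z)$ and $\omega=-i\frac{dx}x\wedge dz$ falls under Theorem~B, and on the sphere $z\in[-1,1]$, $x=\sqrt{1-z^2}\,e^{i\varphi}$, $y=-\sqrt{1-z^2}\,e^{-i\varphi}$ one has $\omega=d\varphi\wedge dz$, with integral $\pm4\pi$.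

\subsection{The idea of the proof of Theorem A}

On $X_b$ we use as coordinates $z$, the third moment map $s=\mu_I$ and the angles. The structure is then encoded in the functions $p_j=-\log|t_j|$, written as functions $P_j(z,s)$ on a domain $\Omega\subset Y\times\mathbb R^n$. They satisfy linear equations: $\Phi_{jk}=\partial_{s_k}P_j$ is symmetric, $P_j$ and $\Phi_{jk}$ are harmonic for many constant-coefficient operators, and
\[
\partial_{z_1}P_2-\partial_{z_2}P_1=g .
\]
Only the last equation sees $b$. Writing it as an identity of forms and integrating over a torus around $\zeta_+=0$ expresses $b$ as the flux of a current built from the second derivatives $\partial_{z_k}\partial_{\bar z_l}P_j$. If this current extends as a closed current across $\{\zeta_+=0\}$, then $b=0$, since the torus bounds there.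

The extension comes from positivity of the matrix $\Phi$. A positive harmonic function extends superharmonically across closed polar sets such as $\{\zeta_+=0\}$. This takes care of everything if $\Omega=Y\times\mathbb R^n$. In general $\Omega$ has a nonempty complement $\Sigma$, which turns out to be polar, and the second derivatives of $P$ acquire singular parts on $\Sigma$ that could accumulate at $\zeta_+=0$. These are controlled by a positive semidefinite matrix of measures satisfying a first-order system; the system propagates mass with speed at most $1$, with $|\zeta_+|$ as time, and this bounds the mass near $\zeta_+=0$.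

Sections \ref{sec:coord}--\ref{sec:endA} prove Theorem~A, Sections \ref{sec:normal}--\ref{sec:fixed} prove Theorem~B.

\section{Coordinates and equations}\label{sec:coord}

The first lemma is pure linear algebra; it will be used again in rank one.

\begin{lemma}\label{lem:frame}
Let $T$ act on a hyperk\"ahler manifold of real dimension $4n$ in a hyperhamiltonian way, and let $\xi_1,\dots,\xi_n$ be a basis of $\mathfrak t$ whose vector fields are linearly independent at every point. Put $s_i=\langle\mu_I,\xi_i\rangle$, $x_i=\langle\mu_J,\xi_i\rangle$, $y_i=\langle\mu_K,\xi_i\rangle$, $z_i=x_i+iy_i$, $H_{ij}=q(\xi_i,\xi_j)$, $\Phi=H^{-1}$, $\theta_j=\Phi_{jk}\,q(\xi_k,\cdot)$. Then $(\xi_i,I\xi_i,J\xi_i,K\xi_i)_i$ is a frame with Gram matrix $\operatorname{diag}(H,H,H,H)$,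
\begin{equation}\label{eq:ds}
ds_i=q(I\xi_i,\cdot),\qquad dx_i=q(J\xi_i,\cdot),\qquad dy_i=q(K\xi_i,\cdot),
\end{equation}
and
\begin{gather}
\omega_J+i\omega_K=(\theta_j+i\Phi_{jk}\,ds_k)\wedge dz_j,\qquad \omega_I=\theta_j\wedge ds_j+\Phi_{ij}\,dx_i\wedge dy_j,\label{eq:forms}\\
q=\Phi_{ij}(ds_ids_j+dx_idx_j+dy_idy_j)+H_{ij}\theta_i\theta_j .\label{eq:metric}
\end{gather}
\end{lemma}

\begin{proof}
Each $A\in\{I,J,K\}$ is $q$-skew, because $\omega_A$ is antisymmetric, and hence $q$-orthogonal, because $A^2=-1$. By invariance of the moment maps, $q(A\xi_i,\xi_j)=\omega_A(\xi_i,\xi_j)=d\langle\mu_A,\xi_i\rangle(\xi_j)=0$. For $A\ne B$ we have $AB=\pm C$ with $C$ the third structure, so $q(A\xi_i,B\xi_j)=-q(\xi_i,AB\xi_j)=0$. This is the statement on the Gram matrix. The moment map equations are \eqref{eq:ds}. Hence $\theta_j(\xi_i)=\delta_{ij}$ and $\theta_j$ vanishes on $I\xi,J\xi,K\xi$, while $ds_k(I\xi_i)=dx_k(J\xi_i)=dy_k(K\xi_i)=H_{ki}$ and $ds,dx,dy$ vanish on all other frame vectors.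

We compare both sides of \eqref{eq:forms} on the frame. \emph{First formula.} Contraction with $\xi_i$ gives $dz_i$ on both sides. For $I\xi_i$, the left side gives $q(JI\xi_i,\cdot)+iq(KI\xi_i,\cdot)=-dy_i+i\,dx_i=i\,dz_i$, and the right side gives $i\Phi_{jk}H_{ki}dz_j=i\,dz_i$. On pairs from $\{J\xi_i,K\xi_i\}$ the right side vanishes; on the left, $\omega_J(J\xi_i,\cdot)=-q(\xi_i,\cdot)$, $\omega_J(K\xi_i,\cdot)=q(I\xi_i,\cdot)$, $\omega_K(J\xi_i,\cdot)=-q(I\xi_i,\cdot)$, $\omega_K(K\xi_i,\cdot)=-q(\xi_i,\cdot)$ all vanish on $J\xi_j,K\xi_j$. \emph{Second formula.} Contraction with $\xi_i$ gives $ds_i$ on both sides. Next, $\omega_I(I\xi_i,\cdot)=-q(\xi_i,\cdot)$, and contraction of the right side with $I\xi_i$ gives $-H_{ji}\theta_j=-q(\xi_i,\cdot)$ as well. Finally $\omega_I(J\xi_i,\cdot)=q(K\xi_i,\cdot)$ vanishes on $J\xi_j$ and is $H_{ij}$ on $K\xi_j$, where the right side is $\Phi_{kl}H_{ki}H_{lj}=H_{ij}$; and $\omega_I(K\xi_i,K\xi_j)=-q(J\xi_i,K\xi_j)=0$. On pairs $(J\xi_i,J\xi_j)$ and $(K\xi_i,K\xi_j)$ the right side vanishes too. Formula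 \eqref{eq:metric} is checked on the frame in the same way, by $\Phi_{kl}H_{ki}H_{lj}=H_{ij}$.
\end{proof}

From here to the end of Section~\ref{sec:endA}, $(q,I,J,K)$ is a hyperk\"ahler structure on $X=X_b$ with properties 1--3. We have to show $b=0$. Locally write $\log t_j=u_j+iv_j$; put $p_j=-u_j=-\log|t_j|$. By property 3 the functions $x_j,y_j,z_j$ of Lemma~\ref{lem:frame} are the coordinates of $Y$, and $\xi_j=\partial_{v_j}$. The action is free, so the lemma applies. It is here that the existence of $\mu_I$ is used: it supplies the coordinates $s_j$. The functions $s_j$ and $H_{ij}$ are $T$-invariant, hence functions of $(p,z)\in\mathbb R^n\times Y$.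

\begin{proposition}\label{prop:omega}
The map $(p,z)\mapsto(z,s(p,z))$ is a diffeomorphism of $\mathbb R^n\times Y$ onto an open set $\Omega\subset Y\times\mathbb R^n$ whose fibers $\Omega_z\subset\mathbb R^n$ are nonempty and convex. Let $p=P(z,s)$ denote the inverse, and regard $H$ and $\Phi=H^{-1}$ as functions on $\Omega$. Then
\begin{equation}\tag{R1}\label{R1}
\partial_{s_k}P_j=\Phi_{jk}\quad\text{is symmetric and positive definite.}
\end{equation}
In particular $P(z,\cdot)$ is the gradient of a convex function on $\Omega_z$, and $\langle P(z,s)-P(z,s'),s-s'\rangle\ge0$ for $s,s'\in\Omega_z$.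
\end{proposition}

\begin{proof}
In the coordinates $(p,v,z)$ we have $I\xi_j=I\partial_{v_j}=-\partial_{u_j}=\partial_{p_j}$, so $\partial s_i/\partial p_j=ds_i(I\xi_j)=H_{ij}$. Thus for fixed $z$ we have $s(\cdot,z)=\nabla\psi_z$, where $\psi_z$ is a function on $\mathbb R^n$ with positive definite Hessian. Such a function has an injective gradient, so the map in question is an injective local diffeomorphism.

Let $s^0,s^1\in\Omega_z$. The functions $\psi_z-\langle s^i,\cdot\rangle$ are convex with a nondegenerate minimum, so they tend to $+\infty$ at infinity. Hence so does $\psi_z-\langle(1-\lambda)s^0+\lambda s^1,\cdot\rangle$ for $0\le\lambda\le1$; it has a minimum, and therefore $(1-\lambda)s^0+\lambda s^1\in\Omega_z$. Finally, $\partial P/\partial s$ is the inverse of $\partial s/\partial p=H$, and the rest follows because $\Omega_z$ is convex.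
\end{proof}

Locally on $X$ we may thus use the coordinates $(z,s,v)$. The next example, for $n=1$ and another manifold, shows why $\Omega$ may be smaller than $Y\times\mathbb R^n$.

\begin{example}\label{ex:ray}
Take $n=1$ and the open set $\{w_1\ne0\}\subset\mathbb C^2$ in Example~\ref{ex:C2}. With $t=w_1$, $z=iw_1w_2$ it is $\mathbb C^\times\times\mathbb C$ with $-i\frac{dt}t\wedge dz=dw_1\wedge dw_2$. Put $r=\sqrt{|z|^2+s^2}$. From $s=\frac12(|w_2|^2-|w_1|^2)$ and $|z|=|w_1||w_2|$ we get $r=\frac12(|w_1|^2+|w_2|^2)$, so $|w_1|^2=r-s$ and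
\[
P=-\tfrac12\log(r-s),\qquad \Phi=\frac1{2r},\qquad \Omega=(\mathbb C\times\mathbb R)\setminus\{z=0,\ s\ge0\}.
\]
The function $P$ is harmonic on $\Omega$ and tends to $+\infty$ at the missing ray.
\end{example}

\begin{proposition}\label{prop:eqs}
On $\Omega$, for all $i,j,k,l$ and with $g_{kj}$ as in \eqref{eq:A},
\begin{gather}
\partial_{z_k}P_j-\partial_{z_j}P_k=g_{kj},\tag{R2}\label{R2}\\
4\,\partial_{z_i}\partial_{\bar z_k}P_l+\partial_{s_i}\partial_{s_k}P_l=0,\tag{R3}\label{R3}
\end{gather}
and \textup{(R3)} also holds with $\Phi_{jl}$ in place of $P_l$.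
\end{proposition}

\begin{proof}
As $\log t_j$ and $z_j$ are $I$-holomorphic, $dp_j\circ I=dv_j$, $dx_j\circ I=-dy_j$, $dy_j\circ I=dx_j$, and by \eqref{eq:ds} $ds_k\circ I=q(I\xi_k,I\,\cdot)=q(\xi_k,\cdot)$. Applying $\circ\, I$ to $dp_j=\Phi_{jk}ds_k+P_{j,x_k}dx_k+P_{j,y_k}dy_k$ we obtain
\begin{equation}\label{eq:dv}
dv_j=\theta_j-P_{j,x_k}\,dy_k+P_{j,y_k}\,dx_k .
\end{equation}
Therefore
\[
i\,dp_j+dv_j=\theta_j+i\Phi_{jk}ds_k+(iP_{j,x_k}+P_{j,y_k})(dx_k+i\,dy_k)=\theta_j+i\Phi_{jk}ds_k+2i\,P_{j,z_k}\,dz_k .
\]
Now $-i\frac{dt_j}{t_j}=dv_j-i\,du_j=i\,dp_j+dv_j$, so $\omega_b=(i\,dp_j+dv_j)\wedge dz_j+\beta$. By property 2 this equals the first form in \eqref{eq:forms}; hence $\beta=-2iP_{j,z_k}dz_k\wedge dz_j$. Together with \eqref{eq:g} this says $P_{j,z_k}dz_k\wedge dz_j=g\,dz_1\wedge dz_2$, which is (R2).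

For (R3) insert $\theta_l=dv_l+P_{l,x_k}dy_k-P_{l,y_k}dx_k$ into $d\omega_I=0$:
\[
d\bigl(P_{l,x_k}dy_k-P_{l,y_k}dx_k\bigr)\wedge ds_l+d\Phi_{ik}\wedge dx_i\wedge dy_k=0 .
\]
The coefficient of $dx_i\wedge dy_k\wedge ds_l$ gives $P_{l,x_ix_k}+P_{l,y_iy_k}+\partial_{s_l}\Phi_{ik}=0$, and $\partial_{s_l}\Phi_{ik}=P_{l,s_is_k}$ by (R1). The coefficient of $dx_i\wedge dx_k\wedge ds_l$ gives $P_{l,x_iy_k}=P_{l,x_ky_i}$. Since $4\partial_{z_i}\partial_{\bar z_k}=\partial_{x_i}\partial_{x_k}+\partial_{y_i}\partial_{y_k}+i(\partial_{x_i}\partial_{y_k}-\partial_{y_i}\partial_{x_k})$, this is (R3) for $P_l$. Differentiating in $s_j$ gives it for $\Phi_{jl}$.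
\end{proof}

The twist $b$ enters only through (R2). (For $n=1$ the same computation leaves just (R3): $P$ is harmonic in three variables.)

\section{The period obstruction}\label{sec:period}

\subsection{The smallest case: constant $H$}

Suppose that $H$ is constant. Then $\Phi$ is constant, and since the fibers $\Omega_z$ are connected, $P_j=\Phi_{jk}s_k+P_j^0(z)$ with smooth real functions $P_j^0$ on $Y$. By (R3) they are pluriharmonic: $\partial\bar\partial P_j^0=0$. Hence the $1$-forms $\partial P^0_j$ are closed, and by (R2)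
\[
g\,dz_1\wedge dz_2=\partial P_j^0\wedge dz_j=-d\bigl(z_j\,\partial P^0_j\bigr).
\]
The right side is exact on $Y$, while by \eqref{eq:g} the left side has the integral $\frac{ib}2(2\pi i)^2=-2\pi^2ib$ over the torus $\{|\zeta_\pm|=1,\ z_3=\dots=z_n=0\}$. So $b=0$.

Locally the equation has the solution $P_j^0=2\operatorname{Re}A_j$, with $A_j$ from \eqref{eq:A}; it is the globally defined closed forms $\partial P_j^0$ that force the period to vanish. The computation also shows the device that we shall use: integration by parts against the coordinate $z_j$.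

\subsection{The general mechanism}

In general $\partial P_j$ is not closed. We use $\bar\partial P_j$ instead, whose differential contains only the mixed second derivatives $\partial_{z_k}\partial_{\bar z_l}P_j$. To state the result in the form needed later we work with distributions near a piece of $\{\zeta_+=0\}$ in $\mathbb C^2$:
\[
W=\bigl\{(z_1,z_2):|\zeta_+|<\tfrac1{20},\ \bigl||\zeta_-|-1\bigr|<\tfrac1{10}\bigr\},\qquad W^*=W\setminus\{\zeta_+=0\}.
\]
A \emph{current} of degree $k$ is a $k$-form with distributions as coefficients; it is paired with smooth compactly supported forms of complementary degree by $\langle R,\eta\rangle=\int R\wedge\eta$.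

\begin{definition}
Let $(R_{jkl})$ be a family of distributions on an open set of $\mathbb C^N$, or of $\mathbb C^N\times\mathbb R^{N'}$, with indices in $\{1,\dots,N\}$, and let $z_1,\dots,z_N$ be the coordinates of $\mathbb C^N$. It is a \emph{Codazzi family} if $R_{jkl}$ is totally symmetric in $j,k,l$, and $\partial_{z_m}R_{jkl}$ and $\partial_{\bar z_m}R_{jkl}$ are totally symmetric in the four indices $m,j,k,l$.
\end{definition}

\begin{lemma}[Period lemma]\label{lem:period}
Let $P_1,P_2$ be distributions on $W^*$ with $\partial_{z_1}P_2-\partial_{z_2}P_1=g$. Suppose there is a Codazzi family $\tilde Q_{jkl}$ on all of $W$, with indices in $\{1,2\}$, such that $\tilde Q_{jkl}=\partial_{z_k}\partial_{\bar z_l}P_j$ on $W^*$. Then $b=0$.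
\end{lemma}

\begin{proof}
Put $\Psi=z_j\tilde Q_{jkl}\,dz_k\wedge d\bar z_l$. This current is closed on $W$: by the symmetry in $m,k$ and in $m,l$ respectively,
\[
\partial\Psi=(\tilde Q_{mkl}+z_j\partial_{z_m}\tilde Q_{jkl})\,dz_m\wedge dz_k\wedge d\bar z_l=0,\qquad
\bar\partial\Psi=z_j\partial_{\bar z_m}\tilde Q_{jkl}\,d\bar z_m\wedge dz_k\wedge d\bar z_l=0 .
\]
On $W^*$ let $\alpha_j=\bar\partial P_j$. Then $d\alpha_j=\partial\bar\partial P_j=\tilde Q_{jkl}\,dz_k\wedge d\bar z_l$, and $dP_j\wedge dz_j=\partial P_j\wedge dz_j+\alpha_j\wedge dz_j=g\,dz_1\wedge dz_2+\alpha_j\wedge dz_j$. Hence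
\begin{equation}\label{eq:exact}
d(P_jdz_j+z_j\alpha_j)=g\,dz_1\wedge dz_2+\alpha_j\wedge dz_j+dz_j\wedge\alpha_j+z_jd\alpha_j=g\,dz_1\wedge dz_2+\Psi\quad\text{on }W^* .
\end{equation}
Now let
\[
\gamma=G_0(|\zeta_+|)\,h(|\zeta_-|)\,d|\zeta_-|,
\]
where $G_0\in C_c^\infty([0,\frac1{20}))$ equals $1$ near $0$, $h\in C_c^\infty((\frac9{10},\frac{11}{10}))$ and $\int h=1$. This is a smooth form with compact support in $W$, while $d\gamma=G_0'h\,d|\zeta_+|\wedge d|\zeta_-|$ has compact support in $W^*$. (Up to sign, $d\gamma$ is a smoothed version of the Poincar\'e dual of the torus $|\zeta_+|=\mathrm{const}$, $|\zeta_-|=1$; the form $\gamma$ expresses that this torus bounds in $W$.) Pair \eqref{eq:exact} with $d\gamma$. The left side gives $0$, because $dd\gamma=0$; and $\langle\Psi,d\gamma\rangle=-\langle d\Psi,\gamma\rangle=0$, because $\Psi$ is closed on $W$. So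
\[
0=\int g\,dz_1\wedge dz_2\wedge d\gamma,\qquad
\Bigl|\int \tfrac{d\zeta_+}{\zeta_+}\wedge\tfrac{d\zeta_-}{\zeta_-}\wedge d\gamma\Bigr|=4\pi^2\Bigl|\int G_0'(r)\,dr\Bigr|\,\Bigl|\int h\,dr\Bigr|=4\pi^2,
\]
since only the angular parts $i\,d\arg\zeta_\pm$ of $d\zeta_\pm/\zeta_\pm$ contribute. By \eqref{eq:g}, $b=0$.
\end{proof}

\subsection{What has to be done}\label{ssec:plan}

To get from $\Omega$ to $W^*$ we integrate out the variables $s$ and $z''=(z_3,\dots,z_n)$. Write $Y=Y_2\times\mathbb C^{n-2}$ with $Y_2=\{\zeta_+\zeta_-\ne0\}\subset\mathbb C^2$. For a real $\chi\in C_c^\infty(\mathbb C^{n-2}\times\mathbb R^n)$ and a distribution $D$ on $Y\times\mathbb R^n$ define $D^\chi\in\mathcal D'(Y_2)$ by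
\[
\langle D^\chi,\phi\rangle=\langle D,\phi\otimes\chi\rangle ,
\]
and similarly from $\mathcal D'(\mathbb C^n\times\mathbb R^n)$ to $\mathcal D'(\mathbb C^2)$. This commutes with derivatives in $z_1,z_2,\bar z_1,\bar z_2$. In particular, if $R$ is a Codazzi family on $Y\times\mathbb R^n$ or on $\mathbb C^n\times\mathbb R^n$, then the $R^\chi_{jkl}$ with $j,k,l\in\{1,2\}$ form a Codazzi family on $Y_2$ or $\mathbb C^2$. If $P_j$ is defined as a distribution on $Y\times\mathbb R^n$ for which (R2) holds, and $\int\chi=1$, then $\partial_{z_1}P_2^\chi-\partial_{z_2}P_1^\chi=g$, because $g$ depends only on $z_1,z_2$. So three things are needed: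
\begin{itemize}
\item $P$ must extend across $\Sigma=(Y\times\mathbb R^n)\setminus\Omega$, with $\partial_{s_k}P_j=\Phi_{jk}$ and (R2) (Section~\ref{sec:polar});
\item on $\Omega$, (R3) reads $\partial_{z_k}\partial_{\bar z_l}P_j=-\frac14\partial_{s_l}\Phi_{jk}$, and we must extend the right side across $\zeta_+=0$ (Section~\ref{sec:codazzi}; this already finishes the proof if $\Sigma=\emptyset$);
\item if $\Sigma\ne\emptyset$, the extended functions may violate (R3) on $\Sigma$, and the defect must be extended across $\zeta_+=0$ (Sections~\ref{sec:defect}--\ref{sec:endA}).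
\end{itemize}

\section{The complement of $\Omega$ is polar}\label{sec:polar}

\subsection{Facts from potential theory}

Let $G\subset\mathbb R^N$ be open. A function $u:G\to(-\infty,+\infty]$ is \emph{superharmonic} if it is lower semicontinuous, not identically $+\infty$ on any component, and at each point is at least its mean over every sufficiently small sphere around the point. A set is \emph{polar} if it lies in $\{u=+\infty\}$ for some superharmonic $u$ on an open neighborhood of it. We use the following facts \cite[Ch.~3--5]{AG}.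
\begin{itemize}
\item[(F1)] A superharmonic function lies in $W^{1,1}_{loc}$, and its distributional Laplacian is $\le0$.
\item[(F2)] If $Z$ is polar and relatively closed in $G$, and $u$ is superharmonic on $G\setminus Z$ and bounded below near each point of $Z$, then $u$ extends to a superharmonic function on $G$.
\item[(F3)] Polar sets are Lebesgue null. Countable unions of polar sets are polar.
\end{itemize}
If $L'$ is a constant-coefficient operator $\sum a_{ij}\partial_i\partial_j$ with $(a_{ij})$ positive definite, a linear change of coordinates turns $L'$ into the Laplacian, so all this holds for $L'$; we speak of $L'$-superharmonic functions and $L'$-polar sets. Let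
\[
L_a=a_ka_l\bigl(\partial_{s_k}\partial_{s_l}+4\partial_{z_k}\partial_{\bar z_l}\bigr)=a_ka_l\bigl(\partial_{s_k}\partial_{s_l}+\partial_{x_k}\partial_{x_l}+\partial_{y_k}\partial_{y_l}\bigr)\qquad(a\in\mathbb R^n),
\]
let $L=\sum_kL_{e_k}$ be the Laplacian of $\mathbb C^n\times\mathbb R^n=\mathbb R^{3n}$, and let $\mathcal L$ be the set of all operators $L_a+\varepsilon L$ with $a\in\mathbb R^n$, $\varepsilon>0$. All of them are elliptic; $L\in\mathcal L$ (take $a=0$, $\varepsilon=1$). The operators $L_a$, which carry the sign information needed in Section~\ref{sec:defect}, are only semidefinite, which is why we perturb them. By (R3),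
\begin{equation}\label{eq:harm}
L'P_j=0=L'\Phi_{jk}\quad\text{on }\Omega\qquad\text{for all }L'\in\mathcal L .
\end{equation}

\subsection{Polarity}

The components $P_j$ have no sign. The point is that near a given point of $\Sigma$ a suitable combination $\langle P,\tau\rangle$ is bounded below and tends to $+\infty$ at $\Sigma$; monotonicity of $P(z,\cdot)$ provides $\tau$, a direction pointing from $\Omega$ to the given point.

\begin{proposition}\label{prop:polar}
The relatively closed set $\Sigma=(Y\times\mathbb R^n)\setminus\Omega$ is $L'$-polar for every $L'\in\mathcal L$; in particular it is a null set. The functions $P_j$ lie in $W^{1,1}_{loc}(Y\times\mathbb R^n)$, and $\partial_{s_k}P_j=\Phi_{jk}$ and \textup{(R2)} hold in $\mathcal D'(Y\times\mathbb R^n)$.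
\end{proposition}

\begin{proof}
Let $(z^*,s^*)\in\Sigma$. Choose $s^0\in\Omega_{z^*}$, $\varepsilon>0$ and a ball $N_z$ around $z^*$ with $\overline{N_z}\times\overline{B(s^0,\varepsilon)}\subset\Omega$, and put $N=N_z\times B(s^*,\varepsilon/2)$. For $(z,s)\in\Omega\cap N$ and $s'\in\overline{B(s^0,\varepsilon)}$, Proposition~\ref{prop:omega} gives
\[
\langle P(z,s),s-s'\rangle\ge\langle P(z,s'),s-s'\rangle\ge-C_1
\]
with $C_1\ge0$ independent of $z,s,s'$. Write $P=P(z,s)$ and, if $P\ne0$, take $s'=s^0+\varepsilon P/|P|$ to get $\langle P,s-s^0\rangle\ge\varepsilon|P|-C_1$. If $|\tau-(s^*-s^0)|\le\frac\varepsilon4$, then $|\tau-(s-s^0)|\le\frac\varepsilon4+\frac\varepsilon2$, so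
\begin{equation}\label{eq:tau}
\langle P,\tau\rangle\ge\tfrac\varepsilon4|P|-C_1\ \text{ on }\Omega\cap N\qquad\text{whenever }|\tau-(s^*-s^0)|\le\tfrac\varepsilon4 .
\end{equation}

If points $(z_m,s_m)\in\Omega\cap N$ converge to $(z,s)\in\Sigma\cap N$, then $|P(z_m,s_m)|\to\infty$. Otherwise $P(z_m,s_m)\to p$ along a subsequence, and $s_m=s(P(z_m,s_m),z_m)\to s(p,z)$, so $(z,s)=(z,s(p,z))\in\Omega$, a contradiction.

For $\tau$ as in \eqref{eq:tau} put $h_\tau=\langle P,\tau\rangle$ on $\Omega\cap N$ and $h_\tau=+\infty$ on $\Sigma\cap N$. By the two preceding observations $h_\tau$ is lower semicontinuous and bounded below. For $L'\in\mathcal L$ it is $L'$-harmonic on $\Omega\cap N$ by \eqref{eq:harm}, and at points of $\Sigma$ the mean value condition is trivial. So on the connected set $N$ either $h_\tau\equiv+\infty$, that is, $N\subset\Sigma$, or $h_\tau$ is $L'$-superharmonic, and then $\Sigma\cap N=\{h_\tau=+\infty\}$ is $L'$-polar and null.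

The first alternative does not occur. Indeed, let $(z^*,s^*)$ lie in the closure of $\operatorname{int}\Sigma$ in $Y\times\mathbb R^n$. It belongs to $\Sigma$, and its neighborhood $N$ meets $\operatorname{int}\Sigma$, so $\Sigma\cap N$ is not null, $N\subset\Sigma$, and $(z^*,s^*)\in\operatorname{int}\Sigma$. Thus $\operatorname{int}\Sigma$ is open and closed in the connected space $Y\times\mathbb R^n$. As $\Omega\ne\emptyset$, it is empty.

Covering $\Sigma$ by countably many sets $N$ and using (F3), we see that $\Sigma$ is $L'$-polar for every $L'\in\mathcal L$, and null. By (F1), $h_\tau\in W^{1,1}_{loc}(N)$ for $n$ linearly independent vectors $\tau$, so $P_j\in W^{1,1}_{loc}(Y\times\mathbb R^n)$. The weak first derivatives of $P_j$ are functions which on $\Omega$, an open set with null complement, agree with the classical ones. So first-order identities on $\Omega$ hold in $\mathcal D'(Y\times\mathbb R^n)$.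
\end{proof}

The last argument applies to first-order identities only. The second-order equation (R3) may fail on the complement of $\Omega$: in Example~\ref{ex:ray} we have $P=\frac12\log(r+s)-\log|z|$ for $s>0$, $z\neq0$, where the first term is smooth and harmonic near the open ray. So $LP=-2\pi\,\delta_0(z)\otimes1_{s>0}$ away from the origin. The measure $-LP\geq0$ has no mass at the origin either, since $LP$ and $\delta_0(z)\otimes1_{s>0}$ are homogeneous of degree $-2$ and a Dirac mass on $\mathbb R^3$ has degree $-3$.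

\section{Symmetries, and extension of $\Phi$ across $\zeta_+\zeta_-=0$}\label{sec:codazzi}

In $\mathcal D'(Y\times\mathbb R^n)$ define
\[
Q_{jkl}=\partial_{z_k}\partial_{\bar z_l}P_j,\qquad S_{jkl}=\partial_{s_l}\Phi_{jk}=\partial_{s_k}\partial_{s_l}P_j,\qquad N_{jkl}=Q_{jkl}+\tfrac14S_{jkl}.
\]
By (R3), $N=0$ on $\Omega$.

\begin{lemma}\label{lem:S}
Each of $Q,S,N$ is a real Codazzi family on $Y\times\mathbb R^n$.
\end{lemma}

\begin{proof}
Applying $\partial_{\bar z_l}$ to (R2), whose right side is holomorphic, gives $Q_{jkl}=Q_{kjl}$. As $P$ is real, $\overline{Q_{jkl}}=Q_{jlk}$, so conjugation of the first identity gives $Q_{jlk}=Q_{klj}$, that is, symmetry in the first and third index. Hence $Q$ is totally symmetric, and then $\overline{Q_{jkl}}=Q_{jlk}=Q_{jkl}$. Moreover $\partial_{z_m}Q_{jkl}=\partial_{z_m}\partial_{z_k}\partial_{\bar z_l}P_j$ is symmetric in $m,k$.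

$S$ is real, and totally symmetric because $\Phi$ is symmetric. Moreover $\partial_{z_m}S_{jkl}=\partial_{s_k}\partial_{s_l}\partial_{z_m}P_j$ is symmetric in $m,j$ by (R2), since $g_{mj}$ does not depend on $s$. The statements on $\partial_{\bar z_m}$ follow by conjugation, and those on $N$ by linearity.
\end{proof}

\begin{proposition}\label{prop:ext}
The functions $\Phi_{jk}$ lie in $W^{1,1}_{loc}(\mathbb C^n\times\mathbb R^n)$, and $\tilde S_{jkl}=\partial_{s_l}\Phi_{jk}\in\mathcal D'(\mathbb C^n\times\mathbb R^n)$ is a real Codazzi family on all of $\mathbb C^n\times\mathbb R^n$ which restricts to $S_{jkl}$ on $Y\times\mathbb R^n$.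
\end{proposition}

\begin{proof}
Let $E=\{\zeta_+\zeta_-=0\}\subset\mathbb C^n$ and $Z=\Sigma\cup(E\times\mathbb R^n)$. This is a closed subset of $\mathbb R^{3n}$ with complement $\Omega$. It is $L$-polar: $\Sigma$ is so by Proposition~\ref{prop:polar}, and $-\log|\zeta_+\zeta_-|$ is superharmonic and equal to $+\infty$ on $E\times\mathbb R^n$. For $0\ne\tau\in\mathbb R^n$ the function $\tau_j\tau_k\Phi_{jk}$ is $L$-harmonic and positive on $\mathbb R^{3n}\setminus Z$. So by (F2) it extends to a superharmonic function on $\mathbb R^{3n}$, and by (F1) and polarization $\Phi_{jk}\in W^{1,1}_{loc}(\mathbb C^n\times\mathbb R^n)$.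

On $\Omega$, $\partial_{s_l}\Phi_{jk}$ is totally symmetric, and $\partial_{z_m}\Phi_{jk}=\partial_{s_k}\partial_{z_m}P_j$ is totally symmetric in $m,j,k$ by (R2) and the symmetry of $\Phi$. These are first-order identities for $\Phi\in W^{1,1}_{loc}$ and $Z$ is null, so they hold in $\mathcal D'(\mathbb C^n\times\mathbb R^n)$. Hence $\tilde S_{jkl}$ is real and totally symmetric, and $\partial_{z_m}\tilde S_{jkl}=\partial_{s_l}\partial_{z_m}\Phi_{jk}$ is symmetric in $m,j$. Conjugate for $\partial_{\bar z_m}$.
\end{proof}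

\paragraph{The case $\Sigma=\emptyset$.} Suppose $\Omega=Y\times\mathbb R^n$. Then $N=0$, so $Q=-\frac14S$. Choose $\chi$ with $\int\chi=1$. By Proposition~\ref{prop:ext}, $\tilde Q_{jkl}=-\frac14\tilde S^\chi_{jkl}$, with $j,k,l\in\{1,2\}$, is a Codazzi family on $\mathbb C^2$ which equals $\partial_{z_k}\partial_{\bar z_l}P_j^\chi$ on $Y_2$. Lemma~\ref{lem:period} gives $b=0$. In general we have to extend $N^\chi$ as well.

\section{The defect and its positive potential}\label{sec:defect}

The distributions $N_{jkl}$ live on the null set $\Sigma$ and have no sign. We write $N_{jkl}=-\partial_{s_j}\Lambda_{kl}$, where $\Lambda$ is a positive semidefinite matrix of measures. The positivity comes again from superharmonic extension, now of a common potential of all the $P_j$.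

\subsection{The local potential $F$}

Let $U\subset Y$ be a ball and let $A_j$ be as in \eqref{eq:A}. Put $P'_j=P_j-2\operatorname{Re}A_j$. Since $\operatorname{Re}A_j$ is pluriharmonic and independent of $s$, and $2\partial_{z_k}\operatorname{Re}A_j=\partial_{z_k}A_j$,
\begin{equation}\label{eq:Pprime}
\partial_{z_k}P'_j=\partial_{z_j}P'_k,\qquad \partial_{s_k}P'_j=\Phi_{jk}\qquad\text{in }\mathcal D'(U\times\mathbb R^n),
\end{equation}
and (R3) holds for $P'$ on $\Omega_U=\Omega\cap(U\times\mathbb R^n)$.

\begin{lemma}\label{lem:F}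
There is a real smooth function $F$ on $\Omega_U$, convex in $s$, with
\begin{equation}\label{eq:F}
\partial_{s_j}F=P_j',\qquad 4\,\partial_{z_k}\partial_{\bar z_l}F+\partial_{s_k}\partial_{s_l}F=0 .
\end{equation}
Moreover $F\in W^{1,1}_{loc}(U\times\mathbb R^n)$, and $L_aF\le0$ in $\mathcal D'(U\times\mathbb R^n)$ for all $a\in\mathbb R^n$.
\end{lemma}

\begin{proof}
As $\Omega$ is open with nonempty convex fibers, a partition of unity yields a smooth $\sigma:U\to\mathbb R^n$ with $\sigma(z)\in\Omega_z$. For fixed $z$, $P'(z,\cdot)$ is a gradient on the convex set $\Omega_z$; so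
\[
F_0(z,s)=\int_0^1\bigl\langle P'(z,\sigma+\lambda(s-\sigma)),s-\sigma\bigr\rangle\,d\lambda
\]
satisfies $\partial_{s_j}F_0=P'_j$ on $\Omega_U$. Put $\rho_{kl}=4\partial_{z_k}\partial_{\bar z_l}F_0+\Phi_{kl}$. Then $\partial_{s_j}\rho_{kl}=4\partial_{z_k}\partial_{\bar z_l}P'_j+\partial_{s_k}\partial_{s_l}P'_j=0$ by (R1) and (R3). So $\rho_{kl}$ is a smooth function of $z\in U$ alone, the fibers being connected. The matrix $(\rho_{kl})$ is hermitian, and
\[
\partial_{z_m}\rho_{kl}-\partial_{z_k}\rho_{ml}=\partial_{z_m}\Phi_{kl}-\partial_{z_k}\Phi_{ml}=\partial_{s_l}\bigl(\partial_{z_m}P'_k-\partial_{z_k}P'_m\bigr)=0 .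
\]
Thus $i\rho_{kl}\,dz_k\wedge d\bar z_l$ is a closed real $(1,1)$-form on a ball, and by the local $\partial\bar\partial$-lemma $\rho_{kl}=4\partial_{z_k}\partial_{\bar z_l}f$ with $f$ real and smooth. Then $F=F_0-f$ satisfies \eqref{eq:F}. It is convex in $s$ because its Hessian in $s$ is $\Phi$.

Near a point of $\Sigma$ over $U$ take $N=N_z\times B(s^*,\varepsilon/2)$ and $s^0$ as in the proof of Proposition~\ref{prop:polar}, with $\overline{N_z}\subset U$. By convexity $F(z,s)\ge F(z,s^0)+\langle P'(z,s^0),s-s^0\rangle\ge-C_2$ on $\Omega\cap N$. For $L'=L_a+\varepsilon'L$, $\varepsilon'>0$, we have $L'F=0$ on $\Omega_U$ by \eqref{eq:F}, and $\Sigma$ is $L'$-polar. By (F2) and (F1), $F\in W^{1,1}_{loc}(U\times\mathbb R^n)$ and $(L_a+\varepsilon'L)F\le0$. Let $\varepsilon'\to0$.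
\end{proof}

\subsection{The matrix $\Lambda$}

Over $U$ define $\Lambda_{kl}=-\bigl(\partial_{z_k}\partial_{\bar z_l}F+\frac14\partial_{s_k}\partial_{s_l}F\bigr)\in\mathcal D'(U\times\mathbb R^n)$. By \eqref{eq:F} it vanishes on $\Omega_U$.

\begin{proposition}\label{prop:Lambda}
The $\Lambda_{kl}$ do not depend on the choices, and define distributions on $Y\times\mathbb R^n$ with the following properties.
\begin{itemize}
\item[\textup{(a)}] $\partial_{s_j}\Lambda_{kl}=-N_{jkl}$.
\item[\textup{(b)}] $\Lambda_{kl}$ is real and symmetric in $k,l$.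
\item[\textup{(c)}] $a_ka_l\Lambda_{kl}\ge0$ for $a\in\mathbb R^n$. Hence the $\Lambda_{kl}$ are real Radon measures, and $|\Lambda_{kl}|\le\frac12(\Lambda_{kk}+\Lambda_{ll})$.
\item[\textup{(d)}] $\partial_{z_m}\Lambda_{kl}=\partial_{z_k}\Lambda_{ml}$.
\end{itemize}
\end{proposition}

\begin{proof}
Let $\hat F$ be another choice, possibly over another ball. Over the (convex) intersection of the balls, $\partial_{s_j}(\hat F-F)=c_j(z)$ with $c_j$ the real part of a holomorphic function, so $\hat F-F=s_jc_j(z)+f'(z)$ on $\Omega$, hence almost everywhere. Both functions satisfy the second equation in \eqref{eq:F} on $\Omega$ and $c_j$ is pluriharmonic, so $f'$ is pluriharmonic as well, and $\Lambda$ is unchanged. So the local definitions glue.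

(a) $\partial_{s_j}F=P'_j$ holds in $\mathcal D'(U\times\mathbb R^n)$, since $F\in W^{1,1}_{loc}$ and $\Sigma$ is null; and $\operatorname{Re}A_j$ is pluriharmonic and independent of $s$.

(b) By (a) and Lemma~\ref{lem:S}, $D=\Lambda_{kl}-\Lambda_{lk}$ satisfies $\partial_{s_j}D=0$ for all $j$, so $D=D_0\otimes1$ with $D_0\in\mathcal D'(Y)$. It vanishes on $\Omega$, which contains a set $U'\times B$ with $U'$ a neighborhood of any given point of $Y$ and $B$ a ball. So $D_0=0$. As $F$ is real, $\overline{\Lambda_{kl}}=\Lambda_{lk}=\Lambda_{kl}$.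

(c) $a_ka_l\Lambda_{kl}=-\frac14L_aF\ge0$ by Lemma~\ref{lem:F}, and nonnegative distributions are Radon measures. By polarization the $\Lambda_{kl}$ are real Radon measures, and $a=e_k\pm e_l$ gives the inequality.

(d) $\partial_{z_m}\partial_{z_k}\partial_{\bar z_l}F$ is symmetric in $m,k$, and by \eqref{eq:Pprime} $\partial_{z_m}\partial_{s_k}\partial_{s_l}F=\partial_{s_l}\partial_{z_m}P'_k=\partial_{s_l}\partial_{z_k}P'_m=\partial_{z_k}\partial_{s_m}\partial_{s_l}F$.
\end{proof}

In Example~\ref{ex:ray}, where the same definitions make sense with $A=0$, the computation at the end of Section~\ref{sec:polar} gives $N_{111}=\frac14LP=-\frac\pi2\,\delta_0(z)\otimes1_{s>0}$. Since $\Lambda$ vanishes on $\Omega$, it follows from (a) that $\Lambda_{11}=\frac\pi2\max(s,0)\,\delta_0(z)$, which is indeed nonnegative.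

\section{A mass bound near $\zeta_+=0$}\label{sec:mass}

The measures $\Lambda_{kl}$ are locally finite on $Y\times\mathbb R^n$, but so far nothing prevents them from having infinite mass near $\zeta_+=0$. We show that after integrating out $s$ and $z''$ the mass of $\{0<|\zeta_+|\le\varepsilon\}$ near $|\zeta_-|=1$ is $O(\varepsilon^2)$. From now on all indices are in $\{1,2\}$. Let
\[
\partial_\pm=\partial_{\zeta_\pm}=\tfrac12(\partial_{z_1}\mp i\partial_{z_2}).
\]

Let $\chi\ge0$ in $C_c^\infty(\mathbb C^{n-2}\times\mathbb R^n)$, and define measures on $Y_2$ by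
\[
\nu=\tfrac14\bigl(\Lambda^\chi_{11}+\Lambda^\chi_{22}\bigr)\ge0,\qquad \eta=\tfrac14\bigl(\Lambda^\chi_{11}-\Lambda^\chi_{22}-2i\Lambda^\chi_{12}\bigr).
\]

\begin{lemma}\label{lem:nueta}
$|\eta|\le\nu$ as measures, and $\partial_-\eta=\partial_+\nu$.
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:Lambda}(c) the $\Lambda^\chi_{kl}$ have densities $\lambda_{kl}$ with respect to $4\nu$. Using a countable dense set of vectors $a\in\mathbb R^2$, we see that $(\lambda_{kl})$ is positive semidefinite $\nu$-almost everywhere; it has trace $1$. Hence $|d\eta/d\nu|^2=(\lambda_{11}-\lambda_{22})^2+4\lambda_{12}^2=1-4\det(\lambda_{kl})\le1$.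

By Proposition~\ref{prop:Lambda}(d) we have $\partial_{z_2}\Lambda^\chi_{11}=\partial_{z_1}\Lambda^\chi_{12}$ and $\partial_{z_2}\Lambda^\chi_{12}=\partial_{z_1}\Lambda^\chi_{22}$. Writing $\partial_k=\partial_{z_k}$ and omitting $\chi$,
\begin{align*}
8\,\partial_-\eta&=(\partial_1+i\partial_2)(\Lambda_{11}-\Lambda_{22}-2i\Lambda_{12})\\
&=\partial_1\Lambda_{11}-\partial_1\Lambda_{22}-2i\,\partial_1\Lambda_{12}+i\,\partial_2\Lambda_{11}-i\,\partial_2\Lambda_{22}+2\,\partial_2\Lambda_{12}\\
&=\partial_1\Lambda_{11}+\partial_1\Lambda_{22}-i\,\partial_2\Lambda_{11}-i\,\partial_2\Lambda_{22}=(\partial_1-i\partial_2)(\Lambda_{11}+\Lambda_{22})=8\,\partial_+\nu.\qedhere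
\end{align*}
\end{proof}

It is here that the choice $\zeta_\pm=z_1\pm iz_2$ matters: in these coordinates the system (d) and the positivity (c) combine to the pair $|\eta|\le\nu$, $\partial_-\eta=\partial_+\nu$. The pair has finite speed of propagation. Let $r=|\zeta_+|$ and let $G(r,\zeta_-)$ be real and smooth, with compact support in $Y_2$. Apply the equation to the test function $\phi=G/\bar\zeta_+$. Since $\partial_+r=\bar\zeta_+/(2r)$, we have $\partial_+\phi=G_r/(2r)$, while $|\partial_-\phi|=|\nabla_{\zeta_-}G|/(2r)$. So $\int\partial_+\phi\,d\nu=\int\partial_-\phi\,d\eta$ and $|\eta|\le\nu$ give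
\begin{equation}\label{eq:prop}
\int\frac{G_r-|\nabla_{\zeta_-}G|}r\,d\nu\le0 .
\end{equation}
With $r$ as time, this says that $\nu/r$ is transported in the $\zeta_-$-plane with speed at most $1$. As $r$ decreases, the mass of $\nu/r$ inside a region of the $\zeta_-$-plane that shrinks with speed $1$ cannot grow; so at small $r$ it is bounded by the mass at $r\approx\frac1{10}$, which is finite. The shrinking region below is $\{\ell(\zeta_-)<r+\mathrm{const}\}$.

\begin{proposition}\label{prop:mass}
For every $\chi\ge0$ there is a constant $C$ with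
\begin{equation}\label{eq:mass}
\nu\bigl\{0<|\zeta_+|\le\varepsilon,\ \bigl||\zeta_-|-1\bigr|\le\tfrac1{10}\bigr\}\le C\varepsilon^2\qquad(0<\varepsilon\le\tfrac1{20}).
\end{equation}
\end{proposition}

\begin{proof}
Let $\ell(\zeta_-)=\sqrt{\frac1{100}+(|\zeta_-|-1)^2}$, which is smooth for $\zeta_-\ne0$ with $|\nabla\ell|\le1$. Take $G=k(r)\,w(r-\ell(\zeta_-))$ with the following functions.
\begin{itemize}
\item $w$ is smooth and nondecreasing, $w=0$ on $(-\infty,-\frac3{10}]$ and $w=1$ on $[-\frac2{10},\infty)$.
\item For $r\le\frac1{10}$, $k(r)=\kappa(r/\varepsilon)$, where $\kappa$ is smooth and nondecreasing, $\kappa=0$ on $(-\infty,1]$, $\kappa=1$ on $[2,\infty)$, and $\kappa'\ge c>0$ on $[\frac54,\frac74]$. For $r\ge\frac1{10}$, $k$ is a fixed smooth nonincreasing function, equal to $1$ near $\frac1{10}$ and to $0$ for $r\ge\frac15$. As $2\varepsilon\le\frac1{10}$, $k$ is smooth.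
\end{itemize}
If $G\ne0$, then $\varepsilon\le r\le\frac15$ and $\ell<r+\frac3{10}\le\frac12$, so $\bigl||\zeta_-|-1\bigr|<\frac12$. Thus $G$ has compact support in $Y_2$. Moreover
\[
G_r-|\nabla_{\zeta_-}G|=k'w+kw'-kw'|\nabla\ell|\ge k'w .
\]
As $k'\ge0$ for $r<\frac1{10}$ and $k'\leq 0$ for $r\ge\frac1{10}$, \eqref{eq:prop} gives
\[
\int_{r<1/10}\frac{k'w}r\,d\nu\le\int_{1/10\le r\le1/5}\frac{|k'|w}r\,d\nu\le C',
\]
where $C'$ does not depend on $\varepsilon$: on the right the support lies in the fixed compact set $\{\frac1{10}\le r\le\frac15,\ \frac12\le|\zeta_-|\le\frac32\}\subset Y_2$. If $\bigl||\zeta_-|-1\bigr|\le\frac1{10}$, then $\ell\le\frac{\sqrt2}{10}<\frac2{10}$, so $w(r-\ell)=1$; and $k'\ge c/\varepsilon$ for $\frac54\varepsilon\le r\le\frac74\varepsilon$. Hence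
\[
\nu\bigl\{\tfrac54\varepsilon\le|\zeta_+|\le\tfrac74\varepsilon,\ \bigl||\zeta_-|-1\bigr|\le\tfrac1{10}\bigr\}\le\tfrac74\,c^{-1}C'\varepsilon^2 .
\]
Replace $\varepsilon$ by $\varepsilon(5/7)^i$, $i=0,1,2,\dots$. The annuli are contiguous and cover $0<|\zeta_+|\le\frac74\varepsilon$; summation gives \eqref{eq:mass}.
\end{proof}

\section{End of the proof of Theorem A}\label{sec:endA}

Fix a real $\chi\in C_c^\infty(\mathbb C^{n-2}\times\mathbb R^n)$ with $\int\chi=1$, and choose $\chi_1\in C_c^\infty(\mathbb C^{n-2}\times\mathbb R^n)$ with $\chi_1\ge|\partial_{s_j}\chi|$ for $j=1,2$. By Proposition~\ref{prop:Lambda}(a), $N^\chi_{jkl}=\Lambda_{kl}^{\partial_{s_j}\chi}$; so $N^\chi_{jkl}$ is a measure on $Y_2$, and by Proposition~\ref{prop:Lambda}(c) $|N^\chi_{jkl}|\le\Lambda_{11}^{\chi_1}+\Lambda_{22}^{\chi_1}$. Proposition~\ref{prop:mass} for $\chi_1$ gives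
\begin{equation}\label{eq:Nmass}
|N^\chi_{jkl}|\bigl(W^*\cap\{|\zeta_+|\le\varepsilon\}\bigr)\le C\varepsilon^2\qquad(0<\varepsilon\le\tfrac1{20}).
\end{equation}
In particular $N^\chi_{jkl}$ is a finite measure on $W^*$. Let $\tilde N_{jkl}$ be its extension by zero to $W$.

\emph{$\tilde N$ is a Codazzi family on $W$.} Total symmetry is clear. Let $\phi\in C_c^\infty(W)$, let $0<\varepsilon\le\frac1{40}$, and let $\rho_\varepsilon$ be a smooth function of $|\zeta_+|$ with values in $[0,1]$, $\rho_\varepsilon=0$ for $|\zeta_+|\le\varepsilon$, $\rho_\varepsilon=1$ for $|\zeta_+|\ge2\varepsilon$ and $|\nabla\rho_\varepsilon|\le C/\varepsilon$. On $\rho_\varepsilon\phi\in C_c^\infty(W^*)$ the required identities between the $\partial_{z_m}\tilde N_{jkl}$, or between the $\partial_{\bar z_m}\tilde N_{jkl}$, hold by Lemma~\ref{lem:S}. On $(1-\rho_\varepsilon)\phi$ each term is an integral of a first derivative of this function, which is $O(1/\varepsilon)$ and supported in $\{|\zeta_+|\le2\varepsilon\}$, against $\tilde N$. By \eqref{eq:Nmass} it is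 bounded by $\frac C\varepsilon\cdot C(2\varepsilon)^2\to0$.

Now put $\tilde Q_{jkl}=\tilde N_{jkl}-\frac14\tilde S^\chi_{jkl}$ on $W$, with $\tilde S$ from Proposition~\ref{prop:ext}. It is a Codazzi family on $W$. On $W^*$ it equals $N^\chi_{jkl}-\frac14S^\chi_{jkl}=Q^\chi_{jkl}=\partial_{z_k}\partial_{\bar z_l}P_j^\chi$. As noted in Section~\ref{ssec:plan}, $\partial_{z_1}P^\chi_2-\partial_{z_2}P_1^\chi=g$. By Lemma~\ref{lem:period}, applied to $P_1^\chi,P_2^\chi$, we get $b=0$. This proves Theorem~A.\qed

\begin{remark}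
Once the coordinates of Section~\ref{sec:coord} are set up, positivity of the metric is used in three places: for the polarity of $\Sigma$, for the extension of $\Phi$ across $\zeta_+\zeta_-=0$, and for the sign of $\Lambda$ on which the mass bound rests. The Stein property of $X_b$ plays no role in the nonexistence proof; it only makes $X_b$ an admissible example.
\end{remark}

\section{Rank one: the normal form of $X$}\label{sec:normal}

We turn to Theorem~B. Let $n=1$, $T=S^1$, $T_{\mathbb C}=\mathbb C^\times$, and let $\xi\in\mathfrak t$ generate $t\mapsto e^{i\varphi}t$. A general orbit is lagrangian of dimension at most $1$, so $\dim_{\mathbb C}X\in\{0,2\}$. If $X$ is a point there is nothing to prove. So let $\dim_{\mathbb C}X=2$; then the action is nontrivial.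

Section~\ref{sec:coord} suggests how to construct the structure. It should come from a function $P$ on part of a three-dimensional space with $\Delta P=0$ and $V=\partial_sP>0$, and Example~\ref{ex:ray} shows what happens at a fixed point: $V$ has a pole $\frac1{2r}$. We first describe $X$, then find $V$ and $P$, then define the structure off the fixed points, and finally extend it.

\emph{Stabilizers.} Let $x\in X$ be a nonfixed point. Its stabilizer is a proper closed complex subgroup of $\mathbb C^\times$, hence discrete. It contains no $t$ with $|t|\ne1$: otherwise the orbit map factors through the compact curve $\mathbb C^\times/t^{\mathbb Z}$, all holomorphic functions are constant on the orbit, and the orbit is a point because holomorphic functions on $X$ separate points. So the stabilizer is a discrete subgroup of $S^1$, hence finite. In particular the kernel of the action is cyclic of some finite order $m$. The quotient by the kernel is a torus with generator $\xi'=\xi/m$, for which the moment map is $\frac1m\langle\mu,\xi\rangle$; a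 structure as desired for this torus is one for $T$, with all moment maps multiplied by $m$. So we may assume that the action is effective.

\begin{proposition}\label{prop:normal}
There are a noncompact connected Riemann surface $\mathcal R$, a closed discrete set $D\subset\mathcal R$, a holomorphic function $f$ on $\mathcal R$ with simple zeros exactly at $D$, and a holomorphic function $\psi:\mathcal R\to\mathbb C$ without critical points, such that equivariantly
\[
X\cong\{(x,y,p)\in\mathbb C^2\times\mathcal R:\ xy=f(p)\},\qquad t\cdot(x,y,p)=(tx,t^{-1}y,p),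
\]
with $\langle\mu,\xi\rangle=\psi(p)$ and $\omega=-i\frac{dx}x\wedge d\psi$ where $x\ne0$. The fixed points are the points $(0,0,d)$, $d\in D$.
\end{proposition}

\begin{proof}
We use the analytic Hilbert quotient $\pi:X\to\mathcal R=X/\!/\mathbb C^\times$, where $\mathcal R$ is Stein and $\mathcal O_{\mathcal R}=(\pi_*\mathcal O_X)^{\mathbb C^\times}$, and the holomorphic slice theorem \cite{Snow}. Each fiber of $\pi$ contains exactly one closed orbit. If $x_0$ lies on it and has stabilizer $\Gamma$, then a $\pi$-saturated open neighborhood of the orbit is equivariantly biholomorphic to $\mathbb C^\times\times_\Gamma S$, where $S$ is a saturated open neighborhood of $0$ in the $\Gamma$-module $\mathcal N=T_{x_0}X/T_{x_0}(\mathbb C^\times x_0)$.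

\emph{$\Gamma$ finite.} The orbit is one-dimensional, hence lagrangian, and $\omega$ identifies $\mathcal N$ with the dual of $T_{x_0}(\mathbb C^\times x_0)=\mathbb C\xi_*x_0$, on which $\Gamma$ acts trivially. So $\Gamma$ acts trivially on $\mathcal N$, and for $h\in\Gamma$ we get $h[t,s]=[th,s]=[t,hs]=[t,s]$. Thus $h$ acts trivially on an open set, hence on $X$, and $h=1$ by effectiveness. After shrinking, the neighborhood is $\mathbb C^\times\times\text{disc}$, the second projection being the quotient map.

\emph{$x_0$ fixed.} Then $\mathcal N=T_{x_0}X$, and as $\omega$ is invariant the weights are $k,-k$. Elements of $\mathbb C^\times$ acting trivially on $\mathcal N$ act trivially on $X$ (identity theorem), so $|k|=1$. After shrinking, the neighborhood is $\{(x,y)\in\mathbb C^2:xy\in\text{disc}\}$ with action $(tx,t^{-1}y)$ and quotient map $xy$.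

So $\mathcal R$ is a Riemann surface, connected as the image of $X$, and noncompact as it is Stein. Fixed points lie over a closed discrete set $D$, one over each $d\in D$. The function $\langle\mu,\xi\rangle$ is invariant, so it is $\psi\circ\pi$ with $\psi$ holomorphic. Over every point of $\mathcal R$ there is a nonfixed point, and there $d(\psi\circ\pi)=\omega(\xi,\cdot)\ne0$; hence $d\psi\ne0$ everywhere.

Over each $d\in D$, remove from $X$ the axis $\{x=0\}$ of the fiber $\{xy=0\}$, respectively the axis $\{y=0\}$. The resulting open sets $X^+$ and $X^-$ are principal $\mathbb C^\times$-bundles over $\mathcal R$, with equivariant local trivializations $x$, respectively $y^{-1}$, near $d$. As $H^1(\mathcal R,\mathcal O^*)=0$ for a noncompact Riemann surface, there are global equivariant holomorphic maps $t^\pm:X^\pm\to\mathbb C^\times$. Near $d$ we have $t^+=x\cdot u_+(xy)$ and $t^-=y^{-1}u_-(xy)$ with nowhere vanishing $u_\pm$. So on $X^+\cap X^-=\pi^{-1}(\mathcal R\setminus D)$ we have $t^+=(f\circ\pi)\,t^-$ with $f$ holomorphic and nowhere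 zero on $\mathcal R\setminus D$, and near $d$ the function $f\circ\pi$ is $xy$ times a unit in $xy$. So $f$ extends to $\mathcal R$ with simple zeros exactly at $D$. Rename $x:=t^+$ and $y:=1/t^-$. By the local formulas these extend holomorphically to $X$, and $xy=f\circ\pi$.

The set $\{xy=f(p)\}$ is a submanifold of $\mathbb C^2\times\mathcal R$, as $f$ has simple zeros. The map $(x,y,\pi)$ from $X$ to it is bijective: over $\mathcal R\setminus D$ both fibers are single free orbits, and over $d\in D$ each axis is mapped bijectively to an axis. A bijective holomorphic map between complex manifolds of equal dimension is biholomorphic. On $X^+=\{x\ne0\}$ we have $\omega=c\,\frac{dx}x\wedge d\psi$ for some function $c$, and $\frac{dx}x(\xi)=i$. So $d\psi=\omega(\xi,\cdot)=ic\,d\psi$ and $c=-i$.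
\end{proof}

We keep this notation and identify $X$ with its normal form. Write $X^+=\{x\ne0\}$, $X^-=\{y\ne0\}$, $\mathrm{Fix}=\{x=y=0\}$, so that $X\setminus\mathrm{Fix}=X^+\cup X^-$, and $\psi=\psi_1+i\psi_2$.

\section{Rank one: the harmonic functions}\label{sec:harmonic}

Let $M=\mathcal R\times\mathbb R$, with coordinate $s$ on $\mathbb R$, carry the flat metric pulled back by the local diffeomorphism $\Pi=(\psi,\mathrm{id}):M\to\mathbb C\times\mathbb R=\mathbb R^3$, and let $\Delta=\partial_{\psi_1}^2+\partial_{\psi_2}^2+\partial_s^2$. Enumerate $D=\{d_1,d_2,\dots\}$ (finite, infinite or empty), put $s_{d_i}=2^i$ and $m_d=(d,s_d)$. The set $\{m_d\}$ is closed and discrete in $M$; the heights $2^i$ will make a series converge.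

\begin{lemma}\label{lem:V}
There is a harmonic function $V\ge1$ on $M\setminus\{m_d:d\in D\}$ such that $V-\frac1{2r}$ extends to a harmonic function near each $m_d$, where $r$ is the distance to $m_d$.
\end{lemma}

\begin{proof}
Fix $d$. The function $e_d=\frac1{2|\Pi-\Pi(m_d)|}$ is positive and superharmonic on $M$. It has the right pole at $m_d$, but it also has poles at all other points of $\Pi^{-1}(\Pi(m_d))$. We therefore replace it by a Green function, for which it serves as a majorant.

Let $M_1\Subset M_2\Subset\cdots$ be an exhaustion of $M$ by relatively compact connected smooth domains containing $m_d$, and let $G_k$ be the Dirichlet Green function of $M_k$ with pole at $m_d$, normalized so that $G_k-\frac1{2r}$ is harmonic near $m_d$. Then $e_d-G_k$ is superharmonic on $M_k$ (harmonic near $m_d$) with nonnegative boundary values, so $G_k\le e_d$. Similarly $G_k\le G_{k+1}$ on $M_k$. At a point with $e_d<\infty$ the $G_k$ are bounded; by Harnack's theorem they converge locally uniformly on the connected set $M\setminus\{m_d\}$ to a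 positive harmonic function $G_d$, and
\[
G_d\le e_d\le\frac1{2|s-s_d|}.
\]
The functions $G_k-G_{k_0}$, $k\ge k_0$, are harmonic near $m_d$ and converge uniformly on a small sphere around $m_d$, hence also inside. So $G_d-\frac1{2r}$ is harmonic near $m_d$.

On $\{|s|\le\rho\}$ we have $G_{d_i}\le\frac1{2(2^i-\rho)}\le2^{-i}$ once $2^i\ge2\rho$. So $V=1+\sum_iG_{d_i}$ converges locally uniformly off $\{m_d\}$, and near each $m_d$ it is $G_d$ plus a harmonic function.
\end{proof}

Next we need a harmonic function $P$ with $\partial_sP=V$. As Example~\ref{ex:ray} shows, one cannot expect it to exist on all of $M\setminus\{m_d\}$; there are two versions, singular along the upward and the downward rays from the $m_d$, and they differ by $\log|f|$. Let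
\[
\Omega^+=M\setminus\bigcup_{d}\{d\}\times[s_d,\infty),\qquad \Omega^-=M\setminus\bigcup_{d}\{d\}\times(-\infty,s_d].
\]
These are open, their fibers over $\mathcal R$ are intervals, and $\Omega^+\cup\Omega^-=M\setminus\{m_d\}$.

\begin{lemma}\label{lem:Ppm}
There are harmonic functions $P^\pm$ on $\Omega^\pm$ with $\partial_sP^\pm=V$ and $P^-=P^++\log|f|$ on $(\mathcal R\setminus D)\times\mathbb R$. On each fiber interval of $\Omega^\pm$, $P^\pm$ is an increasing bijection onto $\mathbb R$.
\end{lemma}

\begin{proof}
All $s_d\ge2$, so $P_1(p,s)=\int_1^sV(p,s')\,ds'$ is smooth on $\Omega^+$. Since $\partial_s\Delta P_1=\Delta V=0$, $\Delta P_1=\rho$ is a smooth real function on $\mathcal R$. We look for a real smooth $h$ on $\mathcal R$ with $4\partial_\psi\partial_{\bar\psi}h=-\rho$. On the noncompact Riemann surface $\mathcal R$ the $\bar\partial$-equation is solvable, and $d\psi$ is a global coframe. So there are smooth $u$ with $\partial_{\bar\psi}u=-\rho/4$ and $h$ with $\partial_{\bar\psi}\bar h=\bar u$, that is, $\partial_\psi h=u$. This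 $h$ has the required property, and we may replace it by its real part. Then $P^+=P_1+h$ is harmonic with $\partial_sP^+=V$.

Let $P^-=P^++\log|f|$ on $(\mathcal R\setminus D)\times\mathbb R$. This is harmonic with $\partial_sP^-=V$, and we must extend it across $\{d\}\times(s_d,\infty)$. Near $m_d$ let $\zeta=\psi-\psi(d)$, $s'=s-s_d$, $r^2=|\zeta|^2+s'^2$. As $\partial_s\frac12\log(r-s')=-\frac1{2r}$, the function $w=P^++\frac12\log(r-s')$, smooth on $\Omega^+$ near $m_d$, satisfies $\partial_sw=V-\frac1{2r}$, which is smooth on a cylinder $\{|\zeta|<\delta,\ |s'|<\delta\}$. Integrating from $s'=-\delta/2$ we see that $w$ extends smoothly to this cylinder. For $s'>0$ and $\zeta\ne0$ we have $r-s'=|\zeta|^2/(r+s')$, hence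
\[
P^+=w+\tfrac12\log(r+s')-\log|\zeta|,\qquad P^-=w+\tfrac12\log(r+s')+\log|f/\zeta|.
\]
Since $f$ has a simple zero at $d$, the last expression is smooth near $\{d\}\times(s_d,s_d+\delta)$. Integrating $\partial_sP^-=V$ upward from there, $P^-$ is smooth near $\{d\}\times(s_d,\infty)$. Harmonicity and $\partial_sP^-=V$ hold by continuity.

$P^\pm$ increases in $s$. At infinite ends of a fiber interval it is unbounded because $V\ge1$, at a finite end $s_d$ because $V=\frac1{2|s-s_d|}+O(1)$ there.
\end{proof}

\section{Rank one: the structure off the fixed points}\label{sec:off}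

In Section~\ref{sec:coord} we had $p=-\log|t|=P(z,s)$, and \eqref{eq:dv} gave $\theta$ in terms of $P$. We now read these formulas backwards. On $X^+$ define $s$ by $P^+(\pi,s)=-\log|x|$, on $X^-$ by $P^-(\pi,s)=\log|y|$. By Lemma~\ref{lem:Ppm} and $V>0$ there are unique smooth solutions, and they agree on $X^+\cap X^-$ because $\log|f|=\log|x|+\log|y|$. Via $(\pi,s,\arg x)$ we have $X^+\cong\Omega^+\times S^1$, and via $(\pi,s,-\arg y)$ we have $X^-\cong\Omega^-\times S^1$. So $(\pi,s):X\setminus\mathrm{Fix}\to M\setminus\{m_d\}$ is a principal $S^1$-bundle. Let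
\[
\theta=d\arg x+P^+_{\psi_1}d\psi_2-P^+_{\psi_2}d\psi_1\ \text{ on }X^+,\qquad
\theta=-d\arg y+P^-_{\psi_1}d\psi_2-P^-_{\psi_2}d\psi_1\ \text{ on }X^- .
\]
On the overlap these agree: by the Cauchy--Riemann equations $(\log|f|)_{\psi_1}d\psi_2-(\log|f|)_{\psi_2}d\psi_1=d\arg f=d\arg x+d\arg y$. Put
\begin{gather*}
q=V(ds^2+d\psi_1^2+d\psi_2^2)+V^{-1}\theta^2,\\
\omega_I=\theta\wedge ds+V\,d\psi_1\wedge d\psi_2,\quad
\omega_J=\theta\wedge d\psi_1+V\,d\psi_2\wedge ds,\quad
\omega_K=\theta\wedge d\psi_2+V\,ds\wedge d\psi_1,
\end{gather*}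
and define $I,J,K$ by $\omega_A(u,v)=q(Au,v)$.

\begin{proposition}\label{prop:off}
On $X\setminus\mathrm{Fix}$ this is an $S^1$-invariant hyperk\"ahler structure, $I$ is the given complex structure, $\omega_J+i\omega_K=\omega$, and $\omega_I(\xi,\cdot)=ds$, $\omega_J(\xi,\cdot)=d\psi_1$, $\omega_K(\xi,\cdot)=d\psi_2$.
\end{proposition}

\begin{proof}
\emph{Algebra.} In the orthonormal coframe $e^0=V^{-1/2}\theta$, $e^1=V^{1/2}ds$, $e^2=V^{1/2}d\psi_1$, $e^3=V^{1/2}d\psi_2$ we have $\omega_I=e^0e^1+e^2e^3$, $\omega_J=e^0e^2+e^3e^1$, $\omega_K=e^0e^3+e^1e^2$. So on the dual frame $Ie_0=e_1$, $Ie_2=e_3$; $Je_0=e_2$, $Je_3=e_1$; $Ke_0=e_3$, $Ke_1=e_2$; and $I^2=J^2=K^2=-1$. Then $IJe_0=Ie_2=e_3$, $IJe_1=-Ie_3=e_2$, $IJe_2=-Ie_0=-e_1$, $IJe_3=Ie_1=-e_0$, that is, $IJ=K$. The other two relations follow, as in Example~\ref{ex:flat}. The three forms are nondegenerate.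

\emph{The form $\omega$.} We have $\omega_J+i\omega_K=(\theta+iV\,ds)\wedge d\psi$. On $X^+$, since $\log|x|=-P^+$,
\[
-i\,\frac{dx}x=i\,dP^++d\arg x=iV\,ds+\theta+(iP^+_{\psi_1}+P^+_{\psi_2})\,d\psi ,
\]
so $\omega_J+i\omega_K=-i\frac{dx}x\wedge d\psi=\omega$ on $X^+$, and on $X\setminus\mathrm{Fix}$ by density.

\emph{$I$ is the given complex structure.} From $JI=-K$ and $KI=J$ we get $\omega(Iu,v)=i\,\omega(u,v)$. So the kernel of $\omega$ on $TX\otimes\mathbb C$ contains the space $T^{0,1}_I$ of vectors with $Iu=-iu$. It is not larger: otherwise the $2$-form $\omega$ would be degenerate on the two-dimensional space $T^{1,0}_I$, hence zero there and identically zero, contrary to $\operatorname{Re}\omega=\omega_J\ne0$. As $\omega$ is a holomorphic symplectic form, its kernel is also the $(0,1)$-space of the given structure.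

\emph{Closedness.} $\omega_J$ and $\omega_K$ are closed because $\omega$ is. On $X^+$,
\[
d\omega_I=(P^+_{\psi_1\psi_1}+P^+_{\psi_2\psi_2})\,d\psi_1\wedge d\psi_2\wedge ds+\partial_sV\,ds\wedge d\psi_1\wedge d\psi_2=\Delta P^+\,d\psi_1\wedge d\psi_2\wedge ds=0,
\]
hence $d\omega_I=0$ on $X\setminus\mathrm{Fix}$ by density.

\emph{Integrability of $J$ and $K$.} By cyclic permutation of the argument above, the closed form $\Upsilon=\omega_K+i\omega_I$ has the kernel $T^{0,1}_J$. If $\iota_u\Upsilon=\iota_v\Upsilon=0$, then $\mathcal L_u\Upsilon=0$ and $\iota_{[u,v]}\Upsilon=\mathcal L_u\iota_v\Upsilon-\iota_v\mathcal L_u\Upsilon=0$. So $T_J^{0,1}$ is involutive, and $J$ is integrable by the Newlander--Nirenberg theorem. For $K$ use $\omega_I+i\omega_J$.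

Everything is $S^1$-invariant, and $\theta(\xi)=1$, $ds(\xi)=d\psi(\xi)=0$ give the last statement.
\end{proof}

\section{Rank one: the structure at the fixed points}\label{sec:fixed}

Near a fixed point we compare with the flat structure of Example~\ref{ex:C2}. The two metrics are given by functions $V$ with the same pole, and the connection forms $\theta$ are compared through their curvature.

\begin{lemma}\label{lem:curv}
On a principal $S^1$-bundle over an open set of $\mathbb R^3$ with coordinates $(s,\psi_1,\psi_2)$, let $\theta$ be an invariant $1$-form with $\theta(\xi)=1$ and $V$ an invariant function such that the three forms $\omega_I,\omega_J,\omega_K$ given by the formulas of Section~\textup{\ref{sec:off}} are closed. Then $d\theta=-{\star}\,dV$, where $\star$ is the Hodge star of the flat metric in the oriented coordinates $(s,\psi_1,\psi_2)$.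
\end{lemma}

\begin{proof}
As $\iota_\xi d\theta=\mathcal L_\xi\theta=0$, $d\theta=\alpha\,d\psi_1\wedge d\psi_2+\beta_1\,d\psi_2\wedge ds+\beta_2\,ds\wedge d\psi_1$. From $d\omega_I=d\theta\wedge ds+dV\wedge d\psi_1\wedge d\psi_2=0$ we get $\alpha=-V_s$; from $d\omega_J=0$ and $d\omega_K=0$ likewise $\beta_1=-V_{\psi_1}$ and $\beta_2=-V_{\psi_2}$.
\end{proof}

\emph{The flat model.} In Example~\ref{ex:C2} let $q_0=|dw_1|^2+|dw_2|^2$ with forms $\omega^0_A$, and let $s'=\frac12(|w_2|^2-|w_1|^2)$ and $\zeta=iw_1w_2$ be the moment maps. Then $r:=|(s',\zeta)|=\frac12(|w_1|^2+|w_2|^2)$, and $c:=q_0(\xi,\xi)=|w_1|^2+|w_2|^2=2r$. By Lemma~\ref{lem:frame} for $n=1$, applied off the origin, $q_0$ and $\omega_A^0$ are given by the formulas of Section~\ref{sec:off} with $s,\psi,V,\theta$ replaced by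
\[
s',\qquad \zeta,\qquad V_0=\frac1c=\frac1{2r},\qquad \theta_0=\frac1c\,q_0(\xi,\cdot).
\]
The map $(s',\zeta):\mathbb C^2\setminus0\to\mathbb R^3\setminus0$ is a principal $S^1$-bundle: it is a surjective submersion by \eqref{eq:ds} and the following formulas, $S^1$ acts freely, and $(s',\zeta)$ determines $|w_1|^2=r-s'$, $|w_2|^2=r+s'$ and $w_1w_2=-i\zeta$, that is, $(w_1,w_2)$ up to the action. By Lemma~\ref{lem:curv}, $d\theta_0=-{\star}dV_0$. Note that $c$ and $c\theta_0=q_0(\xi,\cdot)$ are smooth on $\mathbb C^2$ and vanish at $0$.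

\emph{Comparison.} Fix $d\in D$ and identify a small ball $\mathcal B\subset M$ around $m_d$ with a ball around $0\in\mathbb R^3$ by $(s-s_d,\psi-\psi(d))$. The function $v=V-V_0$ is smooth and harmonic on $\mathcal B$, so ${\star}dv$ is closed and there is a smooth $1$-form $a_0$ on $\mathcal B$ with $da_0=-{\star}dv$. Over $\mathcal B\setminus\{m_d\}\simeq S^2$ we have two principal $S^1$-bundles, the model and the restriction of $X\setminus\mathrm{Fix}$, with connection forms $\theta_0$ and $\theta$. By Lemma~\ref{lem:curv} their curvatures are $-{\star}dV_0$ and $-{\star}dV$. These differ by the exact form $da_0$, so the bundles have the same Chern number and are isomorphic. If $\Theta_1$ is an isomorphism from the model to $X\setminus\mathrm{Fix}$ over $\mathcal B\setminus\{m_d\}$, then $\Theta_1^*\theta-\theta_0-a_0$ is basic and closed, hence equal to $d\lambda$ with a function $\lambda$ on the simply connected set $\mathcal B\setminus\{m_d\}$. Composing $\Theta_1$ with the gauge transformation $e^{-i\lambda}$ of the model we get an $S^1$-equivariant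 $\Theta$ with
\[
\Theta^*\theta=\theta_0+a_0 .
\]

\emph{Extension in the model.} Since $V=(1+cv)/c$,
\begin{equation}\label{eq:pull}
\begin{gathered}
\Theta^*q=q_0+v(ds^2+d\psi_1^2+d\psi_2^2)-\frac{v\,(c\theta_0)^2}{1+cv}+\frac{2(c\theta_0)\,a_0+c\,a_0^2}{1+cv},\\
\Theta^*\omega_I=\omega_I^0+a_0\wedge ds+v\,d\psi_1\wedge d\psi_2,
\end{gathered}
\end{equation}
and similarly for $\omega_J$ (with $a_0\wedge d\psi_1+v\,d\psi_2\wedge ds$) and $\omega_K$ (with $a_0\wedge d\psi_2+v\,ds\wedge d\psi_1$). Here $v,a_0,ds,d\psi_1,d\psi_2$ are pulled back by the smooth map $(s',\zeta)$, whose differential vanishes at $0$; and $1+cv=cV>0$ off $0$, with value $1$ at $0$. So the expressions extend smoothly across $0\in\mathbb C^2$, and at $0$ they equal $q_0$ and $\omega^0_A$. Hence they define a quadruple $(q',I',J',K')$ near $0$. The quaternion relations, closedness and integrability hold at $0$ by continuity; nondegeneracy holds there because the data are flat at $0$. This is a hyperk\"ahler structure near $0\in\mathbb C^2$.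

\emph{Extension in $X$.} It remains to see that $\Theta$ extends. By Proposition~\ref{prop:off}, $\Theta$ is holomorphic from a punctured neighborhood of $0$, with the complex structure $I'$, to $X$. Near $d$ the function $f$ is a coordinate on $\mathcal R$ and $xy=f$, so $(x,y)$ embeds a saturated neighborhood of the fixed point over $d$ onto $\{xy\in\text{disc}\}\subset\mathbb C^2$; and $\Theta(m)$ lies in this neighborhood for $m$ near $0$, because $\pi\Theta(m)\to d$. By Hartogs' theorem $x\circ\Theta$ and $y\circ\Theta$ extend holomorphically across $0$. By equivariance their values at the $S^1$-fixed point $0$ are invariant under multiplication by $e^{\pm i\varphi}$, hence zero. So $\Theta$ extends, and $\Theta(0)$ is the fixed point over $d$. The extended map is holomorphic and injective between complex surfaces, hence biholomorphic onto an open neighborhood of the fixed point. Transporting $(q',J',K')$ and $s_d+s'$ by $\Theta$ we see that $q,J,K$, the forms $\omega_A$ and the function $s$ (with $s=s_d$ at the fixed point over $d$) extend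 smoothly to $X$.

\emph{Conclusion.} The identities of Proposition~\ref{prop:off} persist on $X$ by continuity. Thus $(q,I,J,K)$ is a hyperk\"ahler structure, $I$ is the given complex structure, $\omega_J+i\omega_K=\omega$, and the action of $T=S^1$ is hyperhamiltonian with the $T$-invariant moment maps $\langle\mu_I,\xi\rangle=s$, $\mu_J=\operatorname{Re}\mu$, $\mu_K=\operatorname{Im}\mu$. This proves Theorem~B.\qed

\begin{thebibliography}{9}
\bibitem{AG} Armitage and Gardiner, \emph{Classical Potential Theory}.
\bibitem{Losev} Ivan V. Losev, \emph{Classification of multiplicity free Hamiltonian actions of complex tori on Stein manifolds}, arXiv:0706.0632 (2007).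
\bibitem{Snow} D. Snow, \emph{Reductive group actions on Stein spaces}, Math. Ann. \textbf{259} (1982).
\end{thebibliography}

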